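\title{Holomorphic families of pairwise inequivalent long $\mathbb C^n$'s}

\begin{abstract}
A long $\mathbb C^n$ is a complex manifold exhausted by an increasing sequence of domains biholomorphic to $\mathbb C^n$. We construct a holomorphic family of long $\mathbb C^2$'s over the complex plane in which no two different fibers are biholomorphic; restricting it gives such a family over the disc. This answers a question posed by Forstneri\v c. The fibers are told apart by an invariant open subset, the core, which consists of the points near which holomorphic hulls stay bounded. Given a closed set $K\subset\mathbb C^d\times\mathbb C^n$ whose part over each ball $\{|s|\le k\}$, $k=1,2,\dots$, is nonempty, compact and polynomially convex, we construct a family of long $\mathbb C^n$'s $(n\ge 2)$ over $\mathbb C^d$ whose fiber over $s$ has core biholomorphic to the interior of $K_s$ and carries no nonconstant holomorphic function.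
\end{abstract}


\section{Introduction}

\subsection{The question}
A complex manifold $X$ of dimension $n$ is a \emph{long $\mathbb C^n$} if $X=\bigcup_{j\ge1}X^j$ for an increasing sequence $X^1\subset X^2\subset\cdots$ of open domains, each biholomorphic to $\mathbb C^n$. In coordinates the inclusion $X^j\subset X^{j+1}$ is an injective holomorphic map $\varphi_j\colon\mathbb C^n\to\mathbb C^n$, and conversely every sequence of such maps has a long $\mathbb C^n$ as its direct limit. If all the $\varphi_j$ are onto, then $X=X^1\cong\mathbb C^n$. This is always so for $n=1$, because an injective entire function is affine. For $n>1$ the image of $\varphi_j$ may be a proper subdomain of $\mathbb C^n$, a \emph{Fatou--Bieberbach domain}, and then $X$ need not be $\mathbb C^n$: for every $n>1$ there exist long $\mathbb C^n$'s that are not Stein.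

A \emph{holomorphic family of long $\mathbb C^n$'s} parametrized by a complex manifold $S$ is a complex manifold $X$ together with a surjective holomorphic submersion $\pi\colon X\to S$ all of whose fibers $X_s=\pi^{-1}(s)$ are long $\mathbb C^n$'s. It is known that the fibers of such a family can change their type rather arbitrarily. If $S$ is Stein, $A\subset S$ is a finite or countable union of closed complex subvarieties, $B\subset S\setminus A$ is countable and $n>1$, then there is a family over $S$ with $X_s\cong\mathbb C^n$ for all $s\in A$ and $X_s$ non-Stein for all $s\in B$. This statement distinguishes only two kinds of fibers, those biholomorphic to $\mathbb C^n$ and the non-Stein ones. Forstneri\v c \cite{F} asked for much more.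

\medskip
\noindent\textbf{Problem} \cite{F}. \emph{Is there a holomorphic family $X_s$ of long $\mathbb C^2$'s, parametrized by the disc $\mathbb D=\{s\in\mathbb C:|s|<1\}$ or by the plane $\mathbb C$, such that $X_s$ is not biholomorphic to $X_{s'}$ whenever $s\ne s'$?}
\medskip

Each step of the construction of a long $\mathbb C^2$ offers a choice of a map $\varphi_j$, so the freedom is enormous and one expects the answer to be yes. To prove it we look for a biholomorphic invariant that takes a continuum of values and can be computed exactly on every fiber. The fibers are hard to tell apart: all are increasing unions of copies of $\mathbb C^2$, and those constructed below carry no nonconstant holomorphic functions.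

\subsection{Results}

\begin{theorem}\label{thm:A}
There is a holomorphic family $\{X_s\}_{s\in\mathbb C}$ of long $\mathbb C^2$'s with $X_s\not\cong X_{s'}$ whenever $s\ne s'$. Its restriction to $\mathbb D$ is such a family over $\mathbb D$.
\end{theorem}

We write $(s,z)$ for the points of $\mathbb C^d\times\mathbb C^n$, $\pi(s,z)=s$, $E_s=\{z:(s,z)\in E\}$ for $E\subset\mathbb C^d\times\mathbb C^n$, and $P_k=\{s\in\mathbb C^d:|s|\le k\}$. In Section~\ref{sec:core} we attach to each complex manifold $Y$ an open subset $\mathrm{core}(Y)$, which biholomorphic maps respect. The main construction prescribes the core of every fiber.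

\begin{theorem}\label{thm:B}
Let $d\ge1$, $n\ge2$, and let $K\subset\mathbb C^d\times\mathbb C^n$ be a closed set such that $K^k:=K\cap\pi^{-1}(P_k)$ is nonempty, compact and polynomially convex for all $k\ge1$. There is a holomorphic family $\pi\colon X\to\mathbb C^d$ of long $\mathbb C^n$'s such that for every $s\in\mathbb C^d$:
\begin{enumerate}
\item[(a)] $\mathcal O(X_s)=\mathbb C$;
\item[(b)] $\mathrm{core}(X_s)$ is biholomorphic to $\mathrm{int}\,K_s$ (both may be empty).
\end{enumerate}
In particular, $X_s\cong X_{s'}$ implies $\mathrm{int}\,K_s\cong\mathrm{int}\,K_{s'}$.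
\end{theorem}

So the problem reduces to finding a set $K$ as above whose fibers have pairwise inequivalent interiors. Section~\ref{sec:reinhardt} does this with explicit Reinhardt domains and gives the following theorem, of which Theorem~\ref{thm:A} is the case $S=\mathbb C$, $n=2$.

\begin{theorem}\label{thm:C}
Let $n\ge2$ and let $S$ be a complex manifold admitting an injective holomorphic map into some $\mathbb C^d$ (for example, any finite-dimensional Stein manifold). There is a holomorphic family $\{X_s\}_{s\in S}$ of long $\mathbb C^n$'s with $\mathcal O(X_s)=\mathbb C$ for all $s$ (so no $X_s$ is Stein) and $X_s\not\cong X_{s'}$ for $s\ne s'$.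
\end{theorem}

\subsection{The idea}
Let $X$ be the direct limit of copies $X^k$ of $\mathbb C^n$ under maps $\varphi_k$, and let $L\subset X^k$ be compact. A function $f$ holomorphic on $X$ is holomorphic on $X^{k+1}\cong\mathbb C^n$, so $|f|\le\max_L|f|$ on the polynomial hull of $\varphi_k(L)$. If $\varphi_k(\mathbb C^n)$ is not Runge in $\mathbb C^n$, this hull can contain a point $\varphi_k(a')$ even though $L$ is a small ball around another point $a$. We then say that the hull of $L$ \emph{jumps} to $a'$. If such jumps happen at infinitely many stages, with smaller and smaller balls and with a dense set of pairs $(a,a')$, then $f$ must be constant.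

The main point is to make the hulls jump everywhere \emph{except on a prescribed set}. Let $N$ be compact and polynomially convex. If every $\varphi_k$ is very close to the identity on $N$, then the hulls of compact sets inside $N$ remain in $N$ up to small errors. If outside $N$ all hulls jump all over the place, then the interior of $N$ is visible in the complex structure of $X$, as the set of points having a neighborhood whose hull stays bounded. We cannot take $\varphi_k=\mathrm{id}$ on a nonempty open set, since then $\varphi_k=\mathrm{id}$ everywhere. So the errors are real, $N$ must shrink slightly at each stage, and the limit has to be identified by an argument of its own (Section~\ref{sec:fibers}). All this is done for all parameters $s$ at once with maps $\varphi_k(s,z)=(s,\varphi_{k,s}(z))$.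

Sections~\ref{sec:jump}--\ref{sec:general} produce the jumps. Section~\ref{sec:jump} contains the mechanism and carries it out when the sets involved are in the most favorable position (Lemma~\ref{lem:far} and Example~\ref{ex:jump}). Section~\ref{sec:AL} proves the approximation result used there, and Section~\ref{sec:general} treats the general position. Theorem~\ref{thm:B} is proved in Sections~\ref{sec:construction} and~\ref{sec:fibers}.

\subsection{Conventions}
Throughout $n\ge2$. In Sections~\ref{sec:jump}--\ref{sec:general} we allow $d\ge0$, where $d=0$ means that there is no parameter; closed balls in $\mathbb C^0$ are then the single point. $B(a,r)$ and $\bar B(a,r)$ are the open and closed balls of radius $r>0$, and $\langle z,w\rangle=\sum_jz_j\bar w_j$. A map $\varphi$ of $\mathbb C^d\times\mathbb C^n$ into itself is \emph{fibered} if $\varphi(s,z)=(s,\varphi_s(z))$. Distances are Euclidean. An injective holomorphic map between manifolds of the same dimension is open and biholomorphic onto its image. For a nonempty compact set $L\subset\mathbb C^M$,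
\[
\operatorname{hull}(L)=\{x\in\mathbb C^M: |P(x)|\le\max_L|P|\text{ for all polynomials }P\}
\]
is the polynomial hull, and $\operatorname{hull}(\emptyset)=\emptyset$; $L$ is polynomially convex if $\operatorname{hull}(L)=L$. For a Stein manifold $Y$ and compact $L\subset Y$, $\widehat L_{\mathcal O(Y)}$ is the analogous hull with respect to $\mathcal O(Y)$; it is compact. On $\mathbb C^M$ the two hulls agree, since entire functions are locally uniform limits of polynomials. The \emph{Oka--Weil theorem} says that if $Q=\widehat Q_{\mathcal O(Y)}$ is compact, every function holomorphic near $Q$ is a uniform limit on $Q$ of functions in $\mathcal O(Y)$; if $Y=\mathbb C^M$, polynomials suffice.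

\section{The core of a complex manifold}\label{sec:core}

\begin{definition}
Let $Y$ be a complex manifold and $L\subset Y$ compact. For a compact set $C\supset L$ in $Y$ let
\[
\widehat L_{\mathcal O(C)}=\{x\in C: |f(x)|\le\max_L|f|\text{ for all $f$ holomorphic near }C\},
\]
and let $H_Y(L)=\bigcup_C\widehat L_{\mathcal O(C)}$ be the union over all such $C$. Let $\mathrm{core}(Y)$ be the set of points of $Y$ that have a compact neighborhood $L$ for which $H_Y(L)$ is relatively compact in $Y$.
\end{definition}

The set $\mathrm{core}(Y)$ is open, because $L$ is a neighborhood of every point of its interior. A biholomorphic map $Y\to Y'$ maps $\mathrm{core}(Y)$ onto $\mathrm{core}(Y')$, since only the complex structure enters the definition, and no exhaustion of $Y$. An exhaustion computes the core, however.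

\begin{lemma}\label{lem:H}
If $Y=\bigcup_kY^k$ is an increasing union of Stein domains, then for every compact $L\subset Y$
\[
H_Y(L)=\bigcup_{k:\,L\subset Y^k}\widehat L_{\mathcal O(Y^k)},
\]
and the union on the right is increasing.
\end{lemma}

\begin{proof}
The union is increasing because functions in $\mathcal O(Y^{k+1})$ restrict to functions in $\mathcal O(Y^k)$. A compact set $C\supset L$ lies in some $Y^k$, and $\widehat L_{\mathcal O(C)}\subset\widehat L_{\mathcal O(Y^k)}$ because functions in $\mathcal O(Y^k)$ are holomorphic near $C$. This proves ``$\subset$''. Conversely, $Q=\widehat L_{\mathcal O(Y^k)}$ is compact and $\mathcal O(Y^k)$-convex. If $f$ is holomorphic near $Q$, it is by Oka--Weil a uniform limit on $Q$ of functions in $\mathcal O(Y^k)$, and hence $|f|\le\max_L|f|$ on $Q$. So $\widehat L_{\mathcal O(Q)}=Q$, and $Q\subset H_Y(L)$.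
\end{proof}

If $Y$ is Stein, the lemma with $Y^k=Y$ gives $H_Y(L)=\widehat L_{\mathcal O(Y)}$, which is compact. So $\mathrm{core}(Y)=Y$, and the core is interesting only for non-Stein manifolds. For a direct limit $X$ of copies $X^k$ of $\mathbb C^n$ under maps $\varphi_k$, the lemma shows that if
\[
\varphi_k(a')\in\operatorname{hull}\big(\varphi_k(\bar B(a,r))\big),
\]
then the point of $X$ with coordinate $a'$ in $X^k$ lies in $H_X$ of the ball $\bar B(a,r)\subset X^k$. Such jumps make $H_X$ large. We now construct one.

\section{One jump}\label{sec:jump}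

\subsection{Facts on polynomial hulls}
\begin{enumerate}
\item[(F1)] If $\omega\colon\mathbb C^M\to\mathbb C^M$ is holomorphic, then $\omega(\operatorname{hull}(L))\subset\operatorname{hull}(\omega(L))$: for a polynomial $P$ the entire function $P\circ\omega$ is bounded on $\operatorname{hull}(L)$ by its maximum on $L$. Consequently automorphisms of $\mathbb C^M$, in particular affine ones, commute with taking hulls.
\item[(F2)] A compact convex set $E$ is polynomially convex: if $x\notin E$, there is a complex affine function $\ell$ with $\mathrm{Re}\,\ell(x)>\max_E\mathrm{Re}\,\ell$, and the entire function $e^\ell$ separates $x$ from $E$. If $N\subset\mathbb C^d\times\mathbb C^n$ is compact and polynomially convex, so is each fiber $N_s$: restrict polynomials to $\{s\}\times\mathbb C^n$.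
\item[(F3)] A compact polynomially convex set $E$ has a basis of compact polynomially convex neighborhoods. Indeed, let $V\supset E$ be open and let $\bar B$ be a closed ball with $E\subset\mathrm{int}\,\bar B$. Finitely many polynomials $P_i$ satisfy $|P_i|<1$ on $E$ and $\max_i|P_i|>1$ on $\bar B\setminus V$. Then $\{x\in\bar B:|P_i(x)|\le1\text{ for all }i\}$ is such a neighborhood, contained in $V$. Moreover $\mathbb C^M\setminus E$ is connected: a bounded component of it has its boundary in $E$, and so lies in $\operatorname{hull}(E)=E$ by the maximum principle, which is absurd.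
\item[(F4)] If $g\colon\bar B(b,\rho)\to\mathbb C^n$ is continuous with $|g-\mathrm{id}|\le\mu$, and $\bar B(y,\mu)\subset\bar B(b,\rho)$, then $y\in g(\bar B(b,\rho))$. Indeed $w\mapsto w-g(w)+y$ maps $\bar B(b,\rho)$ into $\bar B(y,\mu)\subset\bar B(b,\rho)$, and a Brouwer fixed point $w$ satisfies $g(w)=y$.
\end{enumerate}

We need a criterion for a union of polynomially convex sets to be polynomially convex.

\begin{lemma}[Kallin]\label{lem:kallin}
Let $E_0,\dots,E_m\subset\mathbb C^M$ be compact and polynomially convex, $P$ a polynomial, and $P(E_i)\subset\Delta_i$ with pairwise disjoint closed discs $\Delta_i$. Then the $E_i$ are pairwise disjoint, and $\bigcup_iE_i$ is polynomially convex.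
\end{lemma}

\begin{proof}
The $E_i$ are disjoint because the $\Delta_i$ are. Let $x\in\operatorname{hull}(\bigcup E_i)$. For each one-variable polynomial $h$ we have $|h(P(x))|\le\max_{\bigcup\Delta_i}|h|$. The compact set $\bigcup\Delta_i\subset\mathbb C$ has connected complement, so it is polynomially convex by Runge's theorem, and $P(x)\in\Delta_i$ for some $i$, say $i=0$. Suppose $x\notin E_0$. Choose a polynomial $Q$ with $Q(x)=1$ and $|Q|<\frac12$ on $E_0$, and by Runge's theorem a one-variable polynomial $h$ with $|h-1|<\frac14$ on $\Delta_0$ and $|h|$ so small on the other discs that $|h(P)Q|<\frac12$ on $E_i$ for $i\ne0$. Then $|h(P)Q|\ge\frac34$ at $x$, while on $E_0$ it is less than $\frac54\cdot\frac12=\frac58$. This contradicts $x\in\operatorname{hull}(\bigcup E_i)$. So $x\in E_0$.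
\end{proof}

\subsection{Moving sets by automorphisms}
The next statement lets us treat disjoint pieces of $\mathbb C^n$ as if they could be moved independently. Since automorphisms commute with taking hulls, some convexity condition on the pieces is unavoidable. The proof is given in Section~\ref{sec:AL}.

\begin{proposition}\label{prop:move}
Let $E_0,\dots,E_m\subset\mathbb C^d\times\mathbb C^n$ be compact. For $t\in[0,1]$ let $F_t^i(s,z)=(s,\alpha_i(t)z+b_i(t))$, where $\alpha_i>0$ and $b_i\in\mathbb C^n$ are continuous and piecewise $C^1$ in $t$ (with one-sided limits of the derivatives at the finitely many breakpoints), and $F_0^i=\mathrm{id}$. Assume that for every $t$ the sets $F_t^i(E_i)$, $0\le i\le m$, are pairwise disjoint and have polynomially convex union. Then for every $\mu>0$ there is a fibered holomorphic automorphism $\Phi$ of $\mathbb C^d\times\mathbb C^n$ with $|\Phi-F_1^i|<\mu$ on $E_i$ for all $i$.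
\end{proposition}

We call a family $(F_t^i)$ as in the proposition an \emph{admissible motion} of $E_0,\dots,E_m$. Admissible motions may be performed one after another.

\subsection{The model map}
A jump cannot be produced by automorphisms, as these commute with taking hulls. Besides standard tools, the one external ingredient is a theorem of Wold \cite{W}: \emph{there is a Fatou--Bieberbach domain in $\mathbb C^2$ that is not Runge in $\mathbb C^2$}. (A domain $\Omega\subset\mathbb C^n$ is Runge if polynomials are dense in $\mathcal O(\Omega)$.) We put it in a convenient form.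

\begin{lemma}\label{lem:model}
There are an injective holomorphic map $\theta\colon\mathbb C^n\to\mathbb C^n$, points $b,q\in\mathbb C^n$ whose first coordinates $\zeta_b,\zeta_q$ are distinct and nonzero, numbers $0<R_1<R_2$ and $\rho_0>0$, and a polynomial $Q$ on $\mathbb C^n$ such that
\begin{enumerate}
\item[(M1)] $\theta(0)=0$ and $\theta'(0)=I$;
\item[(M2)] $\theta(\bar B(q,\rho_0))\subset\operatorname{hull}\big(\theta(\bar B(b,R_1))\big)$;
\item[(M3)] $|Q|<\frac14$ on $\bar B(b,R_2)$, $|Q-1|<\frac14$ on $\bar B(q,\rho_0)$, and $|Q-2|<\frac14$ on $\bar B(0,\rho_0)$.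
\end{enumerate}
\end{lemma}

\begin{proof}
There is an injective holomorphic map $\theta_0\colon\mathbb C^n\to\mathbb C^n$ whose image $\Omega$ is not Runge. For $n=2$ this is Wold's theorem. For $n>2$ take $\Omega=\Omega_0\times\mathbb C^{n-2}$ with $\Omega_0\subset\mathbb C^2$ as in that theorem; if $\Omega$ were Runge, polynomial approximations on $\Omega$ of functions of the first two variables would restrict to the slice $\Omega_0\times\{0\}$, and $\Omega_0$ would be Runge.

\emph{A jump point.} If $\theta_0(\bar B(0,R))$ were polynomially convex for every $R$, then by Oka--Weil every function in $\mathcal O(\Omega)$ could be approximated by polynomials on each of these sets, and they exhaust $\Omega$. So there is a ball $B_0=\bar B(0,R_0)$ with $H:=\operatorname{hull}(\theta_0(B_0))\ne\theta_0(B_0)$. We claim that $H$ contains a point $y$ of $\Omega\setminus\theta_0(B_0)$. Otherwise $H\setminus\Omega=H\setminus\theta_0(B_0)$ is a nonempty compact set disjoint from $\theta_0(B_0)$. The function equal to $0$ near $\theta_0(B_0)$ and to $1$ near $H\setminus\Omega$ is holomorphic near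 $H$, so by Oka--Weil there is a polynomial of modulus $<\frac13$ on $\theta_0(B_0)$ and $>\frac23$ on $H\setminus\Omega$. This contradicts $H=\operatorname{hull}(\theta_0(B_0))$.

\emph{A jump ball.} Choose $R_1>R_0$ with $\theta_0^{-1}(y)\notin\bar B(0,R_1)$. For small $v\in\mathbb C^n$ we have $\theta_0(B_0)+v\subset\theta_0(\bar B(0,R_1))$, so $y+v\in\operatorname{hull}(\theta_0(\bar B(0,R_1)))$. Hence
\begin{equation}\label{eq:jumpball}
\theta_0(\bar B(q_*,\rho_0))\subset\operatorname{hull}\big(\theta_0(\bar B(0,R_1))\big)
\end{equation}
for all $q_*$ close to $\theta_0^{-1}(y)$ and all small $\rho_0>0$. Fix such a $q_*\notin\bar B(0,R_1)$ with nonzero first coordinate, then $p_*\notin\bar B(0,R_1)$ whose first coordinate is different from $0$ and from that of $q_*$, and $R_2>R_1$ with $q_*,p_*\notin\bar B(0,R_2)$.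

\emph{The polynomial.} Let $g_1,g_2$ be affine functions of $z_1$ with $g_1(q_*)=1$, $g_1(p_*)=0$, $g_2(q_*)=0$, $g_2(p_*)=1$, and put
\[
Q_*(z)=g_1(z)\Big(\frac{\langle z,q_*\rangle}{|q_*|^2}\Big)^k+2g_2(z)\Big(\frac{\langle z,p_*\rangle}{|p_*|^2}\Big)^k .
\]
Then $Q_*(q_*)=1$ and $Q_*(p_*)=2$. The two fractions have modulus at most $R_2/|q_*|<1$ and $R_2/|p_*|<1$ on $\bar B(0,R_2)$, so $|Q_*|<\frac14$ there if $k$ is large. After shrinking $\rho_0$ we have $|Q_*-1|<\frac14$ on $\bar B(q_*,\rho_0)$ and $|Q_*-2|<\frac14$ on $\bar B(p_*,\rho_0)$.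

\emph{Normalization.} Put $\theta(z)=\theta_0'(p_*)^{-1}\big(\theta_0(z+p_*)-\theta_0(p_*)\big)$, $b=-p_*$, $q=q_*-p_*$ and $Q(z)=Q_*(z+p_*)$. By the choice of $q_*$ and $p_*$ the first coordinates of $b$ and $q$ are distinct and nonzero. (M1) and (M3) hold, and (M2) follows from \eqref{eq:jumpball}, since affine automorphisms commute with taking hulls.
\end{proof}

We fix these data for the rest of the paper, and a constant $C_\theta$ with $|\theta(h)-h|\le C_\theta|h|^2$ for $|h|\le1$.

\subsection{Rescaling}
The map $\theta$ has a jump from $\bar B(b,R_1)$ to $\bar B(q,\rho_0)$, and it is tangent to the identity at $0$. To turn it into a map $\chi$ that is close to the identity on a given bounded set $E$ and has a jump from a given small ball $\bar B(a,r)$ to another one $\bar B(a',r)$, we compress $E$ into a tiny neighborhood of $0$, inflate $\bar B(a,r)$ so that it covers $\bar B(b,R_1)$, move $\bar B(a',r)$ into $\bar B(q,\rho_0)$, apply $\theta$, and blow up again; see Figure~\ref{fig:jump}. Since $\varepsilon^{-1}\theta(\varepsilon z)=z+O(\varepsilon|z|^2)$, the effect on $E$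 is negligible.

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=0.82]
\draw (0,0) circle (0.75);
\node at (0,0) {$E$};
\draw[fill=gray!30] (1.7,0.7) circle (0.18);
\node[right] at (1.85,0.7) {$\bar B(a,r)$};
\draw[fill=gray!80] (1.7,-0.7) circle (0.18);
\node[right] at (1.85,-0.7) {$\bar B(a',r)$};
\draw[->,thick] (3.7,0) -- (4.7,0) node[midway,above] {$\Phi$};
\draw (5.4,0) circle (0.14);
\node[below] at (5.4,-0.15) {$0$};
\draw[fill=gray!30] (6.9,0.75) circle (0.72);
\node at (6.9,0.75) {$b$};
\draw[fill=gray!80] (6.9,-0.75) circle (0.14);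
\node[right] at (7.05,-0.75) {$q$};
\draw[->,thick] (8.2,0) -- (9.2,0) node[midway,above] {$\theta$};
\draw (9.9,0) circle (0.14);
\node[below] at (9.9,-0.15) {$0$};
\draw[line width=9pt,gray!30] (11.8,0) ++(40:0.85) arc (40:320:0.85);
\draw[fill=gray!80] (11.8,0) circle (0.16);
\end{tikzpicture}
\caption{One jump (schematic). An automorphism $\Phi$ compresses $E$ to a tiny set near $0$, inflates the light ball around $b$ and moves the dark ball close to $q$. The model map $\theta$ is almost the identity near $0$, and the polynomial hull of the image of the light set contains the image of the dark set; the shape on the right only suggests this. A final dilation by $1/\varepsilon$ brings $E$ back to its original size.}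
\label{fig:jump}
\end{figure}

\begin{lemma}\label{lem:rescale}
Let $R'>0$, $r\in(0,1)$, $\delta>0$, and let $\varepsilon\in(0,1)$ satisfy
\begin{equation}\label{eq:eps}
\varepsilon R'\le\min(1,\rho_0),\qquad \varepsilon r<\min(R_2,\rho_0/2),\qquad C_\theta\,\varepsilon R'^2<\delta/2 .
\end{equation}
There is $\mu>0$ such that for every holomorphic $\Phi\colon\mathbb C^n\to\mathbb C^n$ and all $a,a'\in\mathbb C^n$ the map $\chi=\varepsilon^{-1}\,\theta\circ\Phi$ has the following properties.
\begin{enumerate}
\item[(i)] If $|\Phi(z)-\varepsilon z|<\mu$ on a set $E\subset\bar B(0,R')$, then $|\chi-\mathrm{id}|<\delta$ on $E$.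
\item[(ii)] If $|\Phi(z)-b-\frac{R_2}r(z-a)|<\mu$ on $\bar B(a,r)$ and $|\Phi(z)-q-\varepsilon(z-a')|<\mu$ on $\bar B(a',r)$, then $\chi(\bar B(a',r))\subset\operatorname{hull}\big(\chi(\bar B(a,r))\big)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\Lambda$ be a Lipschitz constant of $\theta$ on $\bar B(0,\rho_0+1)$, and let $0<\mu\le\min(R_2-R_1,\rho_0/2,1)$ with $\varepsilon^{-1}\Lambda\mu\le\delta/2$.

(i) For $z\in E$ we have $\varepsilon z\in\bar B(0,\rho_0)$ and $\Phi(z)\in\bar B(0,\rho_0+1)$. Hence
\[
|\chi(z)-z|\le\varepsilon^{-1}|\theta(\Phi(z))-\theta(\varepsilon z)|+\varepsilon^{-1}|\theta(\varepsilon z)-\varepsilon z|\le\varepsilon^{-1}\Lambda\mu+C_\theta\,\varepsilon R'^2<\delta .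
\]

(ii) The map $g(w)=\Phi\big(a+\frac r{R_2}(w-b)\big)$ satisfies $|g-\mathrm{id}|<\mu\le R_2-R_1$ on $\bar B(b,R_2)$, so (F4) gives $\Phi(\bar B(a,r))\supset\bar B(b,R_1)$. Also $\Phi(\bar B(a',r))\subset\bar B(q,\varepsilon r+\mu)\subset\bar B(q,\rho_0)$. By (M2) and (F1),
\begin{align*}
\chi(\bar B(a',r))&\subset\varepsilon^{-1}\theta(\bar B(q,\rho_0))\subset\varepsilon^{-1}\operatorname{hull}\big(\theta(\bar B(b,R_1))\big)\\
&=\operatorname{hull}\big(\varepsilon^{-1}\theta(\bar B(b,R_1))\big)\subset\operatorname{hull}\big(\chi(\bar B(a,r))\big).\qedhere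
\end{align*}
\end{proof}

\subsection{The simplest position}
To find an automorphism $\Phi$ as in Lemma~\ref{lem:rescale} we need an admissible motion that ends with the three affine maps of that lemma. It is explicit if the centers $a,a'$ are the points $\kappa b,\kappa q$ with $\kappa$ large. On first reading take $d=0$ and $E_0=\bar B(0,1)$; the general statement costs nothing and is used in Section~\ref{sec:general}.

\begin{lemma}\label{lem:far}
Let $S\subset\mathbb C^d$ be a closed ball, $R'>0$, $E_0\subset\mathbb C^d\times\bar B(0,R')$ compact and polynomially convex, $0<r<1$, $\delta>0$, and let $\kappa>0$ satisfy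
\begin{equation}\label{eq:kappa}
\kappa|\zeta_b|>R'+2,\qquad\kappa|\zeta_q|>R'+2,\qquad\kappa|\zeta_b-\zeta_q|>4 .
\end{equation}
If $\varepsilon\in(0,1)$ satisfies $\varepsilon\le1/\kappa$ and \eqref{eq:eps}, there is an admissible motion of $E_0$, $T=S\times\bar B(\kappa b,r)$, $T'=S\times\bar B(\kappa q,r)$ that ends with the maps
\[
z\mapsto\varepsilon z\ \text{ on }E_0,\qquad z\mapsto b+\tfrac{R_2}r(z-\kappa b)\ \text{ on }T,\qquad z\mapsto q+\varepsilon(z-\kappa q)\ \text{ on }T'.
\]
\end{lemma}

\begin{proof}
The motion has three phases.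

\emph{Pushing out.} Keep $E_0$ fixed and translate $T$ and $T'$ so that their centers are $\kappa(t)b$ and $\kappa(t)q$, with $\kappa(t)$ increasing from $\kappa$ to $1/\varepsilon$. The function $z_1$ maps the three sets into the discs $\{|\xi|\le R'\}$, $\{|\xi-\kappa(t)\zeta_b|\le r\}$ and $\{|\xi-\kappa(t)\zeta_q|\le r\}$. These are disjoint by \eqref{eq:kappa}, as $r<1$. Lemma~\ref{lem:kallin} shows that the three sets are disjoint with polynomially convex union.

\emph{Shrinking.} Apply the dilations $z\mapsto\lambda z$ to all three sets, with $\lambda$ decreasing from $1$ to $\varepsilon$. These are restrictions of linear automorphisms of $\mathbb C^d\times\mathbb C^n$, which preserve disjointness and polynomial convexity. At the end $E_0$ has moved into $\mathbb C^d\times\bar B(0,\varepsilon R')\subset\mathbb C^d\times\bar B(0,\rho_0)$, and $T$, $T'$ have become $S\times\bar B(b,\varepsilon r)$, $S\times\bar B(q,\varepsilon r)$.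

\emph{Inflating.} Keep the first and third set fixed and dilate the second about $b$ until it is $S\times\bar B(b,R_2)$; recall that $\varepsilon r<R_2$. The third set lies in $S\times\bar B(q,\rho_0)$. By (M3), $Q$ maps the three sets into the discs of radius $\frac14$ about $2$, $0$ and $1$ (the first, second and third set, in this order). Again Lemma~\ref{lem:kallin} applies.

On $T$ the composition is $z\mapsto b+\frac{R_2}{\varepsilon r}\,\varepsilon(z-\kappa b)$, as claimed; on $E_0$ and $T'$ it is clear.
\end{proof}

\begin{example}[One jump]\label{ex:jump}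
Let $d=0$, $E_0=\bar B(0,1)$, $R'=1$, let $\kappa$ satisfy \eqref{eq:kappa}, and put $a=\kappa b$, $a'=\kappa q$. Let $r\in(0,1)$ and $\delta>0$. Choose $\varepsilon\in(0,1)$ with $\varepsilon\le1/\kappa$ and \eqref{eq:eps}, then $\mu$ as in Lemma~\ref{lem:rescale}, and by Lemma~\ref{lem:far} and Proposition~\ref{prop:move} an automorphism $\Phi$ of $\mathbb C^n$ that is $\mu$-close to the three affine maps on the three sets. Then $\chi=\varepsilon^{-1}\theta\circ\Phi$ is an injective holomorphic map $\mathbb C^n\to\mathbb C^n$ with
\[
|\chi-\mathrm{id}|<\delta\ \text{ on }\bar B(0,1),\qquad \chi(\bar B(a',r))\subset\operatorname{hull}\big(\chi(\bar B(a,r))\big).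
\]
The unit ball is almost fixed, while outside it a ball, which may be tiny, acquires a hull that reaches a distant point.
\end{example}

Three things are missing. The points $a,a'$ must be allowed to lie anywhere outside a given polynomially convex set $N$. All this must work for all parameters in a ball $S\subset\mathbb C^d$ at once. And a jump must not disturb the places where later jumps are planned. These are the subject of Section~\ref{sec:general}.

\section{Proof of Proposition~\ref{prop:move}}\label{sec:AL}

The affine motion of each set is the flow of a time-dependent affine vector field. Since the union of the sets is polynomially convex at each time, these fields are, at each time, jointly approximated near the sets by one polynomial field. It remains to approximate flows of polynomial fields by automorphisms. The first lemma splits such a field into complete ones, and the second recombines their flows. This is the Anders\'en--Lempert method.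

\begin{lemma}\label{lem:AL}
Every polynomial vector field on $\mathbb C^n$, $n\ge2$, is a finite sum of fields $c\,\lambda(z)^kv$ and $c\,\lambda(z)^k\mu(z)v$, with $\lambda,\mu$ linear forms, $v\in\mathbb C^n$, $\lambda(v)=0$, $\mu(v)=1$, $c\in\mathbb C$ and $k\ge0$.
\end{lemma}

\begin{proof}
Constant fields are of the first kind with $k=0$. Let $m\ge1$ and let $\Phi$ be a linear functional on the space of homogeneous fields of degree $m$ that vanishes on all fields of the two kinds of degree $m$. We show $\Phi=0$.

The fields $\lambda^mv$ with arbitrary $\lambda,v$ span this space, and $\Phi(\lambda^mv)=A(\lambda)(v)$, where $A$ is a homogeneous polynomial map of degree $m$ from $(\mathbb C^n)^*$ to itself. Since $\Phi(\lambda^mv)=0$ when $\lambda(v)=0$, the form $A(\lambda)$ is a multiple of $\lambda$ for each $\lambda$. In coordinates, $A_i\lambda_j=A_j\lambda_i$ for all $i,j$. As $n\ge2$, we can take $j\ne i$ and conclude that $\lambda_i$ divides $A_i$. The quotients $A_i/\lambda_i$ all agree, so $A(\lambda)=g(\lambda)\lambda$ with $g$ a homogeneous polynomial of degree $m-1$.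

There is a linear functional $\Gamma$ on homogeneous polynomials of degree $m-1$ on $\mathbb C^n$ with $\Gamma(\lambda^{m-1})=g(\lambda)/m$ for all $\lambda$: write $\lambda^{m-1}=\sum_\alpha\binom{m-1}{\alpha}\lambda^\alpha z^\alpha$ and $g(\lambda)=\sum_\alpha g_\alpha\lambda^\alpha$, and put $\Gamma(z^\alpha)=g_\alpha/\big(m\binom{m-1}\alpha\big)$. Since $\mathrm{div}(\lambda^mv)=m\lambda(v)\lambda^{m-1}$, we get $\Gamma(\mathrm{div}(\lambda^mv))=\lambda(v)g(\lambda)=\Phi(\lambda^mv)$, and so $\Phi=\Gamma\circ\mathrm{div}$.

Given $\lambda\ne0$, choose $v\ne0$ with $\lambda(v)=0$, which is possible as $n\ge2$, and $\mu$ with $\mu(v)=1$. The field $\lambda^{m-1}\mu v$ is of the second kind and has divergence $\lambda^{m-1}$. So $0=\Phi(\lambda^{m-1}\mu v)=\Gamma(\lambda^{m-1})=g(\lambda)/m$. Hence $g=0$ and $\Phi=0$.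
\end{proof}

The fields $c\,s^\beta\lambda(z)^kv$ and $c\,s^\beta\lambda(z)^k\mu(z)v$ on $\mathbb C^d\times\mathbb C^n$, in the $z$-directions and with $\lambda,\mu,v$ as in the lemma, are complete. Indeed $\lambda$ is constant along their trajectories, and along those of the second field $\mu$ solves $\dot\mu=cs^\beta\lambda^k\mu$. The flows are
\begin{equation}\label{eq:flows}
(s,z)\mapsto\big(s,z+tcs^\beta\lambda(z)^kv\big),\qquad(s,z)\mapsto\big(s,z+\mu(z)(e^{tcs^\beta\lambda(z)^k}-1)v\big),
\end{equation}
and consist of fibered automorphisms. We write $\exp tW$ for the flow of a field $W$.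

\begin{lemma}\label{lem:trotter}
Let $W=\sum_{\nu=1}^\ell W^\nu$ with polynomial fields $W,W^\nu$ on $\mathbb C^M$, the $W^\nu$ complete. Let $\tau>0$ and let $C$ be a compact set on which $\exp tW$ is defined for $t\in[0,\tau]$. With $K_h=\exp hW^1\circ\dots\circ\exp hW^\ell$, we have $(K_{\tau/m})^m\to\exp\tau W$ uniformly on $C$ as $m\to\infty$.
\end{lemma}

\begin{proof}
Let $D=\{\exp tW(x):x\in C,\ 0\le t\le\tau\}$, a compact set, and let $D(1)$ be its closed $1$-neighborhood. For some $h_0>0$ the flow $\exp hW$, $0\le h\le h_0$, is defined on a neighborhood of $D(1)$, and the trajectories starting in $D(1)$ stay in some ball up to time $h_0$. With $\Lambda$ a Lipschitz constant of $W$ on that ball, Gronwall's inequality gives $|\exp hW(x)-\exp hW(y)|\le e^{\Lambda h}|x-y|$ for $x,y\in D(1)$. The maps $K_h(x)$ and $\exp hW(x)$ are smooth in $(h,x)$, agree with the identity at $h=0$, and both have $h$-derivative $W$ at $h=0$. So there is a constant $M_0$ with $|K_h(x)-\exp hW(x)|\le M_0h^2$ for $x\in D(1)$, $0\le h\le h_0$.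

For $x\in C$ and $h=\tau/m\le h_0$ let $e_j=|K_h^j(x)-\exp(jhW)(x)|$. As long as $K_h^j(x)\in D(1)$, the two estimates give $e_{j+1}\le e^{\Lambda h}e_j+M_0h^2$, and hence $e_j\le jM_0h^2e^{\Lambda\tau}\le M_0\tau e^{\Lambda\tau}h$ for $j\le m$. For small $h$ the right side is $<1$, so all points $K_h^j(x)$ with $j\le m$ stay in $D(1)$, and $e_m\to0$ uniformly on $C$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:move}]
Let $v_t^i=(\alpha_i'/\alpha_i)(z-b_i)+b_i'$, a field in the $z$-directions, with one-sided limits at the finitely many breakpoints. Then $\frac d{dt}F_t^i=v_t^i\circ F_t^i$ off the breakpoints. Let $E_i(\kappa)$ be the closed $\kappa$-neighborhood of $E_i$.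

\emph{Room around the sets.} For each $t_0$ the set $\bigcup_iF_{t_0}^i(E_i)$ has by (F3) a compact polynomially convex neighborhood $U=\bigsqcup_iU^i$, where the $U^i$ are disjoint compact neighborhoods of $F_{t_0}^i(E_i)$. Then $F_t^i(E_i(\kappa))\subset U^i$ for $t$ near $t_0$ and small $\kappa$. By compactness of $[0,1]$ there are $\kappa>0$ and a finite partition of $[0,1]$, containing all breakpoints, and for each of its intervals $I$ a compact polynomially convex set $U_I=\bigsqcup_iU_I^i$, such that $F_t^i(E_i(\kappa))\subset U_I^i$ for $t\in I$.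

\emph{One polynomial field.} Let $\eta>0$. Refine the partition, keeping the sets $U_I$, so that on each subinterval $v_t^i$ varies by less than $\eta$ on $U_I^i$. Let $t'$ be the left endpoint of a subinterval. The function equal to $v^i_{t'+}$ near $U_I^i$ for each $i$ is holomorphic near $U_I$. Oka--Weil gives a polynomial field $W=\sum_jw_j(s,z)\partial_{z_j}$ that approximates it within $\eta$ on $U_I$. So $|W-v_t^i|<2\eta$ on $F_t^i(E_i(\kappa))$ for all $t$ in the subinterval.

\emph{Comparison of trajectories.} Let $x_t$ be the trajectory of this field, piecewise constant in time, that starts at $x\in E_i$; the coordinate $s$ does not change. Let $\Lambda$ be a common Lipschitz constant of the affine fields $v_t^i$. As long as $x_t\in F_t^i(E_i(\kappa))$, Gronwall's inequality gives $|x_t-F_t^i(x)|\le2\eta e^\Lambda$. The set $F_t^i(E_i(\kappa))$ contains all points $(s,w+u)$ with $(s,w)\in F_t^i(E_i)$ and $|u|\le\kappa\alpha_i(t)$. So $x_t$ exists and the estimate persists for all $t\in[0,1]$ if $2\eta e^\Lambda<\kappa\min_{i,t}\alpha_i(t)$. Fix $\eta$ satisfying this and $2\eta e^\Lambda<\mu/2$.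

\emph{Automorphisms.} Let $W_1,\dots,W_N$ be the fields on the successive subintervals and $\tau_1,\dots,\tau_N$ their lengths. Put $C_0=\bigcup_iE_i$, $g_l=\exp\tau_lW_l$ and $C_l=g_l(C_{l-1})$. By the last paragraph $\exp tW_l$ is defined on $C_{l-1}$ for $t\in[0,\tau_l]$, hence also on a compact neighborhood $L_{l-1}$ of $C_{l-1}$; and $|g_N\circ\dots\circ g_1-F_1^i|<\mu/2$ on $E_i$. Write $W_l=\sum_\beta s^\beta W_{l,\beta}(z)$ and apply Lemma~\ref{lem:AL} to each $W_{l,\beta}$. Thus $W_l$ is a finite sum of complete fields with flows \eqref{eq:flows}. By Lemma~\ref{lem:trotter} there are fibered automorphisms $G_{l,m}\to g_l$, $m\to\infty$, uniformly on $L_{l-1}$.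

If $f_m\to f$ uniformly on $C_0$ and $f(C_0)=C_{l-1}$, then $f_m(C_0)\subset L_{l-1}$ for large $m$. Since $g_l$ is uniformly continuous on $L_{l-1}$, it follows that $G_{l,m}\circ f_m\to g_l\circ f$ uniformly on $C_0$. By induction on $l$, $G_{N,m}\circ\dots\circ G_{1,m}\to g_N\circ\dots\circ g_1$ uniformly on $C_0$. Take $\Phi=G_{N,m}\circ\dots\circ G_{1,m}$ with $m$ large.
\end{proof}

\section{Jumps from general position}\label{sec:general}

\subsection{Where small balls may be placed}
Let $N\subset\mathbb C^d\times\mathbb C^n$ be compact and polynomially convex. We want jumps between points outside $N$ while $N$ is almost fixed, and simultaneously for all $s$ in a small ball $S$. So we must know for which $w$ the union of $N$ and a thin tube $S\times\bar B(w,r)$ is polynomially convex, and move such tubes through these points to the position of Lemma~\ref{lem:far}. The next definition captures the points $w$ for which Lemma~\ref{lem:kallin} applies.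

\begin{definition}
For a closed ball $S\subset\mathbb C^d$ let $W_S=W_S(N)$ be the set of $w\in\mathbb C^n$ for which there is a polynomial $P$ with $|P|<\frac12$ on $N$ and $|P-1|<\frac12$ on $S\times\{w\}$.
\end{definition}

$W_S$ is open, since $S$ is compact. If $N\subset\mathbb C^d\times\bar B(0,R)$, then $W_S\supset\mathbb C^n\setminus\bar B(0,R)$: take for $P$ a high power of $\langle z,w\rangle/|w|^2$. Let $W_S^\infty$ be the connected component of $W_S$ containing $\mathbb C^n\setminus\bar B(0,R)$; it does not depend on $R$. If $S'\subset S$, then $W_S\subset W_{S'}$ and hence $W_S^\infty\subset W_{S'}^\infty$.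

\begin{lemma}\label{lem:escape}
If $(s_0,w_0)\notin N$, there are a closed ball $S$ centered at $s_0$ and $\rho>0$ with $B(w_0,\rho)\subset W_S^\infty$.
\end{lemma}

\begin{proof}
The fiber $N_{s_0}$ is polynomially convex by (F2), so $\mathbb C^n\setminus N_{s_0}$ is connected by (F3). Let $N\subset\mathbb C^d\times\bar B(0,R)$, and take a path $\gamma$ in $\mathbb C^n\setminus N_{s_0}$ from $w_0$ to a point outside $\bar B(0,R)$. For each $t$ the point $(s_0,\gamma(t))$ is not in $N$, so there is a polynomial $Q_t$ with $Q_t(s_0,\gamma(t))=1$ and $|Q_t|<\frac12$ on $N$. By continuity $|Q_t-1|<\frac12$ on $S_t\times B(\gamma(t),2\rho_t)$ for some closed ball $S_t$ about $s_0$ and some $\rho_t>0$; so $B(\gamma(t),2\rho_t)\subset W_{S_t}$. Cover the path by finitely many balls $B(\gamma(t_i),\rho_{t_i})$, and put $S=\bigcap_iS_{t_i}$, $\rho=\min_i\rho_{t_i}$. The open $\rho$-neighborhood of the path is connected, lies in $W_S$, meets $\mathbb C^n\setminus\bar B(0,R)$, and contains $B(w_0,\rho)$.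
\end{proof}

\begin{lemma}\label{lem:tubes}
Let $S_1,\dots,S_m$ be closed balls in $\mathbb C^d$ and $a_1,\dots,a_m\in\mathbb C^n$ distinct points with $a_i\in W_{S_i}(N)$. There is $\rho>0$ such that for all $a_i^*\in\bar B(a_i,\rho)$ and $0<r_i\le\rho$ the sets $N$ and $S_i\times\bar B(a_i^*,r_i)$, $1\le i\le m$, are pairwise disjoint and their union is polynomially convex.
\end{lemma}

\begin{proof}
Let $g_i(z)$ be polynomials with $g_i(a_j)=\delta_{ij}$ (Kronecker's delta), and let $\eta>0$. If $P$ is as in the definition of $a_i\in W_{S_i}$, the compact sets $P(N)$ and $P(S_i\times\{a_i\})$ lie in disjoint closed discs about $0$ and $1$. Composing $P$ with a one-variable polynomial, given by Runge's theorem, we get a polynomial $P_i$ with $|P_i|<\eta$ on $N$ and $|P_i-1|<\eta$ on $S_i\times\{a_i\}$. Put $P=\sum_ii\,g_iP_i$. On $S_i\times\{a_i\}$ this equals $iP_i$. So for small $\eta$ we have $|P|<\frac14$ on $N$ and $|P-i|<\frac14$ on $S_i\times\{a_i\}$, and the latter also on $S_i\times\bar B(a_i,2\rho)$ for small $\rho$. Since $\bar B(a_i^*,r_i)\subset\bar B(a_i,2\rho)$ and compact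 convex sets are polynomially convex, Lemma~\ref{lem:kallin} applies.
\end{proof}

\subsection{The jump lemma}
Here $a,a'$ are the points between which a jump is made, and $a_1,\dots,a_m$ (possibly none) are points near which the map must be almost the identity, because later jumps will take place there. Note that $\bar r$ does not depend on $\delta$; this will be essential.

\begin{lemma}\label{lem:jump}
Let $N\subset\mathbb C^d\times\mathbb C^n$ be compact and polynomially convex, $S,S_1,\dots,S_m\subset\mathbb C^d$ closed balls, and $a,a',a_1,\dots,a_m\in\mathbb C^n$ distinct with $a,a'\in W_S^\infty(N)$ and $a_i\in W_{S_i}(N)$. There is $\bar r>0$ such that for all $r\in(0,\bar r)$ and $\delta>0$ there is a fibered injective holomorphic map $\chi\colon\mathbb C^d\times\mathbb C^n\to\mathbb C^d\times\mathbb C^n$ with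
\begin{enumerate}
\item[(i)] $|\chi-\mathrm{id}|<\delta$ on $E_0:=N\cup\bigcup_iS_i\times\bar B(a_i,r)$;
\item[(ii)] $\chi_s(\bar B(a',r))\subset\operatorname{hull}\big(\chi_s(\bar B(a,r))\big)$ for all $s\in S$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $N\subset\mathbb C^d\times\bar B(0,R)$ and choose $R'>\max(R,|a|,|a'|,|a_1|+1,\dots,|a_m|+1)$. Fix $\kappa$ satisfying \eqref{eq:kappa}, and put $c=\kappa b$, $c'=\kappa q$. These are distinct points outside $\bar B(0,R')$, so they lie in $W_S^\infty$ and differ from $a,a',a_1,\dots,a_m$.

\emph{Choice of $\bar r$.} A connected open subset of $\mathbb C^n$ stays connected when finitely many points are removed. So there are piecewise linear paths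
\[
\gamma\ \text{from $a$ to $c$ in }W_S^\infty\setminus\{a',a_1,\dots,a_m\},\qquad
\gamma'\ \text{from $a'$ to $c'$ in }W_S^\infty\setminus\{c,a_1,\dots,a_m\}.
\]
For each $t_0\in[0,1]$, Lemma~\ref{lem:tubes} applied to the distinct points $\gamma(t_0),a',a_1,\dots,a_m$ and the balls $S,S,S_1,\dots,S_m$ gives a number $\rho(t_0)$, which serves for all $t$ with $|\gamma(t)-\gamma(t_0)|\le\rho(t_0)$ and all radii $\le\rho(t_0)$. Finitely many of the open conditions $|\gamma(t)-\gamma(t_0)|<\rho(t_0)$ cover $[0,1]$. Do the same with the points $c,\gamma'(t_0),a_1,\dots,a_m$, and apply Lemma~\ref{lem:tubes} also to $a_1,\dots,a_m$ alone. Let $\bar r$ be the minimum of the finitely many numbers obtained and of $\frac12$. Then for $r<\bar r$ the set $E_0$ is compact and polynomially convex, it lies in $\mathbb C^d\times\bar B(0,R')$, and for all $t$ each of the triples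
\[
E_0,\ S\times\bar B(\gamma(t),r),\ S\times\bar B(a',r)\qquad\text{and}\qquad E_0,\ S\times\bar B(c,r),\ S\times\bar B(\gamma'(t),r)
\]
consists of disjoint sets with polynomially convex union.

\emph{The map.} Let $r\in(0,\bar r)$ and $\delta>0$. Choose $\varepsilon\in(0,1)$ with $\varepsilon\le1/\kappa$ and \eqref{eq:eps}, and $\mu$ as in Lemma~\ref{lem:rescale}. Put $T=S\times\bar B(a,r)$ and $T'=S\times\bar B(a',r)$. Keep $E_0$ fixed and translate first $T$ along $\gamma$, then $T'$ along $\gamma'$; this is admissible by the choice of $\bar r$ and takes $T,T'$ to $S\times\bar B(\kappa b,r)$, $S\times\bar B(\kappa q,r)$. Continue with the motion of Lemma~\ref{lem:far}. The whole motion ends with the maps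
\[
z\mapsto\varepsilon z\ \text{ on }E_0,\qquad z\mapsto b+\tfrac{R_2}r(z-a)\ \text{ on }T,\qquad z\mapsto q+\varepsilon(z-a')\ \text{ on }T'.
\]
Proposition~\ref{prop:move} gives a fibered automorphism $\Phi$ that is $\mu$-close to these maps on the three sets. Let $\chi_s=\varepsilon^{-1}\theta\circ\Phi_s$. Then $\chi$ is fibered, holomorphic and injective. Lemma~\ref{lem:rescale}(i), applied to $\Phi_s$ on the fibers $(E_0)_s\subset\bar B(0,R')$, gives (i), and Lemma~\ref{lem:rescale}(ii), applied to $\Phi_s$ with $s\in S$, gives (ii).
\end{proof}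

\section{Construction of the family}\label{sec:construction}

Let $K$ be as in Theorem~\ref{thm:B}. We construct inductively fibered injective holomorphic maps $\varphi_k\colon\mathbb C^d\times\mathbb C^n\to\mathbb C^d\times\mathbb C^n$, compact polynomially convex sets $N_k$ close to $K^k$, and numbers $\eta_k>0$, starting with $\eta_1=1$. The map $\varphi_k$ will be close to the identity on $N_k$. For any two points $z,z'$ over the same $s$, taken from a large compact set away from $K^k$, it will make the hull of a small ball near $z$ jump to a point near $z'$. We write $\varphi_{j,k}=\varphi_{k-1}\circ\dots\circ\varphi_j$ for $j<k$, and $\varphi_{k,k}=\mathrm{id}$. At step $k$ the number $\eta_k$ and the maps $\varphi_1,\dots,\varphi_{k-1}$ are given.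

\subsection{Choices before $\varphi_k$}
By (F3) there are compact polynomially convex sets $N_k,N_k^+$ with
\begin{equation}\label{eq:N}
K^k\subset\mathrm{int}\,N_k,\qquad N_k\subset\mathrm{int}\,N_k^+,\qquad N_k^+\subset\{x:\mathrm{dist}(x,K^k)<\eta_k\}.
\end{equation}
This is where the polynomial convexity of $K^k$ in the total space is used. Choose $\eta_{k+1}\in(0,\eta_k/2)$ such that
\begin{equation}\label{eq:eta}
s\in P_k,\ \ \mathrm{dist}((s,z),K^{k+1})\le\eta_{k+1}\ \Longrightarrow\ \{s\}\times\bar B(z,\eta_{k+1})\subset N_k .
\end{equation}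
This is possible. Otherwise there would be points outside $N_k$ and over $P_k$ converging to a point of $K^{k+1}\cap\pi^{-1}(P_k)=K^k\subset\mathrm{int}\,N_k$.

Jumps are to be made at scale $1/k$, measured in every earlier chart. So let
\[
C_k=\{(s,\varphi_{j,k,s}(y)):1\le j\le k,\ s\in P_k,\ |y|\le k\},
\]
a compact set, and choose $\delta_k>0$ with
\begin{equation}\label{eq:delta}
B(\varphi_{j,k,s}(y),\delta_k)\subset\varphi_{j,k,s}(B(y,1/k))\qquad(1\le j\le k,\ s\in P_k,\ |y|\le k).
\end{equation}
Such a $\delta_k$ exists: the distance from $\varphi_{j,k,s}(y)$ to $\varphi_{j,k,s}(\partial B(y,1/k))$ is continuous and positive in $(s,y)$ on a compact set, and the open set $\varphi_{j,k,s}(B(y,1/k))$ has its boundary in $\varphi_{j,k,s}(\partial B(y,1/k))$.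

\subsection{The map $\varphi_k$}

\begin{lemma}\label{lem:step}
There is a fibered injective holomorphic map $\varphi_k$ with the following properties.
\begin{enumerate}
\item[(A)] For $(s,z)\in N_k$: $\ |\varphi_{k,s}(z)-z|<\min(2^{-k},\eta_{k+1})$ and $|\det D\varphi_{k,s}(z)-1|<2^{-k-1}$.
\item[(B)] If $s\in P_k$ and $(s,z),(s,z')\in C_k$ both have distance $\ge\eta_k$ from $K^k$, there are $a,a'\in\mathbb C^n$ and $r>0$ with
\[
\bar B(a,r)\subset B(z,\delta_k),\qquad a'\in B(z',\delta_k),\qquad\varphi_{k,s}(a')\in\operatorname{hull}\big(\varphi_{k,s}(\bar B(a,r))\big).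
\]
\end{enumerate}
\end{lemma}

\begin{proof}
Let $G$ be the set of triples $(s,z,z')$ as in (B); it is compact. If $G=\emptyset$, take $\varphi_k=\mathrm{id}$.

\emph{Finitely many jumps suffice.} If $(s_0,z_0,z_0')\in G$, then $(s_0,z_0)$ and $(s_0,z_0')$ are not in $N_k^+$ by \eqref{eq:N}. Apply Lemma~\ref{lem:escape} to both, and take the smaller ball and the smaller radius. This gives a closed ball $S$ about $s_0$ and $\rho\in(0,\delta_k/4)$ with $B(z_0,\rho)\cup B(z_0',\rho)\subset W_S^\infty(N_k^+)$. By compactness there are finitely many such data $(S_l,z_l,z_l',\rho_l)$, $1\le l\le M$, such that each $(s,z,z')\in G$ lies in $S_l\times B(z_l,\rho_l)\times B(z_l',\rho_l)$ for some $l$. Choose $a_l\in B(z_l,\rho_l)$ and $a_l'\in B(z_l',\rho_l)$ such that all these $2M$ points are distinct. It is enough to make, for each $l$, one jump from near $a_l$ to $a_l'$ over all of $S_l$.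

\emph{The jumps one after another.} The map $\varphi_k$ will be a composition $\chi_M\circ\dots\circ\chi_1$, where $\chi_l$ makes the $l$th jump. The later maps $\chi_{l+1},\dots,\chi_M$ do no harm, since by (F1) membership in a hull is preserved by entire maps. The earlier maps must not move the $l$th pair of balls noticeably, and this is why Lemma~\ref{lem:jump} allows protected points.

For each $l$ apply Lemma~\ref{lem:jump} with $N=N_k^+$, with $(S;a,a')=(S_l;a_l,a_l')$ and with the protected pairs $(S_i,a_i),(S_i,a_i')$ for $i>l$; this gives numbers $\bar r_l$. Let $r_l=4^{-l}r_*$ with $0<r_*<\min_l\bar r_l$ and $2r_*<\delta_k/2$. Choose $\tau>0$ such that $(s,z)\in N_k$, $|w-z|\le2\tau$ imply $(s,w)\in N_k^+$, and then $\delta>0$ with $M\delta<\min(\tau,r_M)$; a further smallness condition on $\delta$ is imposed in the proof of (A). The radii $r_l$ do not depend on $\delta$. Lemma~\ref{lem:jump} now gives maps $\chi_l$ with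
\begin{gather*}
|\chi_l-\mathrm{id}|<\delta\quad\text{on } N_k^+\cup\bigcup_{i>l}S_i\times\big(\bar B(a_i,r_l)\cup\bar B(a_i',r_l)\big),\\
\chi_{l,s}(\bar B(a_l',r_l))\subset\operatorname{hull}\big(\chi_{l,s}(\bar B(a_l,r_l))\big)\quad\text{for }s\in S_l .
\end{gather*}
Put $\psi_0=\mathrm{id}$, $\psi_l=\chi_l\circ\dots\circ\chi_1$ and $\varphi_k=\psi_M$.

\emph{Property} (A). Start at a point $(s,w)$ with $|w-z|\le\tau$ for some $(s,z)\in N_k$. Its successive images under $\chi_1,\chi_2,\dots$ stay within $\tau+M\delta<2\tau$ of $(s,z)$, hence in $N_k^+$, and so $|\varphi_{k,s}(w)-w|<M\delta$. By the Cauchy estimates on balls of radius $\tau$ in the fibers, (A) holds if $\delta$ is small.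

\emph{Property} (B). Let $(s,z,z')\in G$ and choose $l$ with $(s,z,z')\in S_l\times B(z_l,\rho_l)\times B(z_l',\rho_l)$. If $w\in\bar B(a_l,2r_l)$, the points $\psi_{i,s}(w)$ with $i<l$ stay within $2r_l+M\delta<3r_l<4r_l$ of $a_l$, because $\chi_1,\dots,\chi_{l-1}$ are $\delta$-close to the identity on $\{s\}\times\bar B(a_l,4r_l)$ (note that $r_i\ge r_{l-1}=4r_l$ for $1\le i<l$). Hence $|\psi_{l-1,s}(w)-w|\le M\delta<r_l$, and (F4) gives
\[
\psi_{l-1,s}(\bar B(a_l,2r_l))\supset\bar B(a_l,r_l).
\]
In the same way $\psi_{l-1,s}(a_l')\in\bar B(a_l',r_l)$. Therefore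
\[
\psi_{l,s}(a_l')\in\chi_{l,s}(\bar B(a_l',r_l))\subset\operatorname{hull}\big(\chi_{l,s}(\bar B(a_l,r_l))\big)\subset\operatorname{hull}\big(\psi_{l,s}(\bar B(a_l,2r_l))\big).
\]
Apply (F1) with $\omega=\chi_{M,s}\circ\dots\circ\chi_{l+1,s}$ to get $\varphi_{k,s}(a_l')\in\operatorname{hull}(\varphi_{k,s}(\bar B(a_l,2r_l)))$. Finally $|a_l-z|<2\rho_l<\delta_k/2$, $|a_l'-z'|<\delta_k/2$ and $2r_l<\delta_k/2$. So (B) holds with $a=a_l$, $a'=a_l'$, $r=2r_l$.
\end{proof}

\subsection{The family}
Let $X$ be the direct limit of $X^k=\mathbb C^d\times\mathbb C^n$ under the open embeddings $\varphi_k\colon X^k\to X^{k+1}$, with embeddings $\iota_k\colon X^k\to X$. It is Hausdorff, since any two points lie in a common $\iota_k(X^k)$, and second countable; so $X$ is a complex manifold. As the $\varphi_k$ are fibered, the projections to $\mathbb C^d$ induce a surjective holomorphic submersion $\pi\colon X\to\mathbb C^d$ with fibers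
\[
X_s=\bigcup_kX_s^k,\qquad X_s^k:=\iota_k(\{s\}\times\mathbb C^n)\cong\mathbb C^n,
\]
which are long $\mathbb C^n$'s. Each $X_s$ is connected. It is not compact, because otherwise $X_s=X_s^k\cong\mathbb C^n$ for some $k$.

\section{The fibers}\label{sec:fibers}

Fix $s\in\mathbb C^d$ and let $k_0\ge1$ be such that $s\in P_{k_0}$. For $p\in X_s^k$ let $p_k\in\mathbb C^n$ be its coordinate, $p=\iota_k(s,p_k)$; thus $p_{k+1}=\varphi_{k,s}(p_k)$. We write $\iota_k(N_{k,s})$ for $\iota_k(\{s\}\times N_{k,s})$. For $k\ge k_0$,
\begin{equation}\label{eq:absorb}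
\mathrm{dist}((s,z),K^{k+1})\le\eta_{k+1}\ \Longrightarrow\ z\in\varphi_{k,s}(N_{k,s}).
\end{equation}
Indeed $\bar B(z,\eta_{k+1})\subset N_{k,s}$ by \eqref{eq:eta}, $|\varphi_{k,s}-\mathrm{id}|<\eta_{k+1}$ there by (A), and (F4) applies. In particular $N_{k+1,s}\subset\varphi_{k,s}(N_{k,s})$ by \eqref{eq:N}, so the compact sets $\iota_k(N_{k,s})$, $k\ge k_0$, decrease. Put
\[
\mathcal K_s=\bigcap_{k\ge k_0}\iota_k(N_{k,s}),
\]
a possibly empty compact subset of $X_s$. We show that the interior of $\mathcal K_s$ is a copy of $\mathrm{int}\,K_s$, and that it is the core of $X_s$.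

\subsection{The interior of $\mathcal K_s$ is biholomorphic to $\mathrm{int}\,K_s$}\label{ssec:int}
The idea is that the coordinates $p_k$ of a point $p\in\mathcal K_s$ converge, and that their limit gives the identification. If $p\in\mathcal K_s$, then $p_k\in N_{k,s}$ for all $k\ge k_0$. By (A) we have $|p_{k+1}-p_k|<2^{-k}$, so the sequence $p_k$ converges, uniformly for $p\in\mathcal K_s$. Let $\Psi(p)$ be its limit. As $\mathrm{dist}((s,p_k),K^k)<\eta_k\to0$ and $K$ is closed, $\Psi(p)\in K_s$.

On $\mathrm{int}\,\mathcal K_s$ (the interior in $X_s$) $\Psi$ is the uniform limit of the injective holomorphic maps $\Psi_k(p)=p_k$. In the coordinate $p_{k_0}$,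
\[
\det D\Psi_k=\prod_{i=k_0}^{k-1}\det D\varphi_{i,s}(p_i),
\]
and by (A) these products converge to a nowhere vanishing function, which is $\det D\Psi$. So $\Psi$ is locally biholomorphic on $\mathrm{int}\,\mathcal K_s$. Hence $\Psi(\mathrm{int}\,\mathcal K_s)$ is an open subset of $\mathbb C^n$ contained in $K_s$, and thus contained in $U:=\mathrm{int}\,K_s$.

\emph{Injectivity.} Suppose $\Psi(p)=\Psi(p')=x$ for different points $p,p'\in\mathrm{int}\,\mathcal K_s$. Take disjoint neighborhoods $V\ni p$ and $V'\ni p'$ in $\mathrm{int}\,\mathcal K_s$ that $\Psi$ maps biholomorphically onto neighborhoods of some ball $\bar B(x,\rho)$. For large $k$ the maps $\Psi_k\circ(\Psi|_V)^{-1}$ and $\Psi_k\circ(\Psi|_{V'})^{-1}$ are within $\rho$ of the identity on $\bar B(x,\rho)$. By (F4), $x\in\Psi_k(V)\cap\Psi_k(V')$, which contradicts the injectivity of $\Psi_k$.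

\emph{Surjectivity onto $U$.} Let $x\in U$ and $k_0\le k\le m$. Then $(s,x)\in K^m\subset N_m$. Since $N_{i+1,s}\subset\varphi_{i,s}(N_{i,s})$ for $i\ge k_0$, the point $E_{k,m}(x):=\varphi_{k,m,s}^{-1}(x)$ is defined and lies in $N_{k,s}$, and by (A)
\[
|E_{k,m}(x)-x|\le\sum_{i\ge k}2^{-i}=2^{1-k}.
\]
The maps $E_{k_0,m}\colon U\to N_{k_0,s}$ are holomorphic and uniformly bounded. By Montel's theorem a subsequence converges locally uniformly, as $m\to\infty$, to a holomorphic map $E_{k_0}\colon U\to\mathbb C^n$ with values in $N_{k_0,s}$. Along this subsequence $E_{k,m}=\varphi_{k_0,k,s}\circ E_{k_0,m}$ converges to $E_k:=\varphi_{k_0,k,s}\circ E_{k_0}$, which has values in $N_{k,s}$ and satisfies $|E_k(x)-x|\le2^{1-k}$. So $e(x):=\iota_{k_0}(s,E_{k_0}(x))$ has $k$th coordinate $E_k(x)\in N_{k,s}$ for every $k\ge k_0$. Hence $e(x)\in\mathcal K_s$ and $\Psi(e(x))=\lim_kE_k(x)=x$. The map $e\colon U\to X_s$ is holomorphic, and it is injective because $\Psi\circ e=\mathrm{id}$. As $U$ and $X_s$ have the same dimension, $e$ is open. So $e(U)\subset\mathrm{int}\,\mathcal K_s$, and $\Psi(\mathrm{int}\,\mathcal K_s)=U$.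

Thus $\Psi\colon\mathrm{int}\,\mathcal K_s\to\mathrm{int}\,K_s$ is biholomorphic.

\subsection{Outside $\mathcal K_s$ hulls jump everywhere}

\begin{lemma}\label{lem:everywhere}
If $p,p'\in X_s\setminus\mathcal K_s$, and $L,L'$ are compact neighborhoods of $p,p'$ in $X_s$, then $H_{X_s}(L)\cap L'\ne\emptyset$.
\end{lemma}

\begin{proof}
The sets $\iota_k(N_{k,s})$ decrease to $\mathcal K_s$, so for all large $k$ we have $p\in X_s^k$ and $p_k\notin N_{k,s}$. Then $p_{k+1}\notin\varphi_{k,s}(N_{k,s})$, and \eqref{eq:absorb} gives $\mathrm{dist}((s,p_{k+1}),K^{k+1})>\eta_{k+1}$. The same holds for $p'$. Choose $j$ with $p,p'\in X_s^j$, and then $k\ge\max(j,k_0)$ so large that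
\begin{itemize}
\item $|p_j|,|p_j'|\le k$ and $L\subset X_s^{k+1}$;
\item $\iota_j(\{s\}\times B(p_j,\frac1k))\subset L$ and $\iota_j(\{s\}\times B(p_j',\frac1k))\subset L'$;
\item $(s,p_k)$ and $(s,p_k')$ have distance $\ge\eta_k$ from $K^k$.
\end{itemize}
Since $p_k=\varphi_{j,k,s}(p_j)$ and $p_k'=\varphi_{j,k,s}(p_j')$, both points $(s,p_k),(s,p_k')$ are in $C_k$. Take $a,a',r$ from (B) with $z=p_k$, $z'=p_k'$. By \eqref{eq:delta}, $\bar B(a,r)\subset\varphi_{j,k,s}(B(p_j,\frac1k))$ and $a'\in\varphi_{j,k,s}(B(p_j',\frac1k))$, so $\iota_k(\{s\}\times\bar B(a,r))\subset L$ and $\iota_k(s,a')\in L'$. By (B) the point $\iota_k(s,a')=\iota_{k+1}(s,\varphi_{k,s}(a'))$ is in the $\mathcal O(X_s^{k+1})$-hull of $\iota_k(\{s\}\times\bar B(a,r))$. So $\iota_k(s,a')\in\widehat L_{\mathcal O(X_s^{k+1})}\cap L'$, and Lemma~\ref{lem:H} finishes the proof.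
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:B}}
\emph{The core.} We show $\mathrm{core}(X_s)=\mathrm{int}\,\mathcal K_s$; together with Section~\ref{ssec:int} this proves (b).

Let $p\in\mathrm{int}\,\mathcal K_s$ and let $L\subset\mathrm{int}\,\mathcal K_s$ be a compact neighborhood of $p$. For $k\ge k_0$ we have $L\subset\iota_k(N_{k,s})$, and $N_{k,s}$ is polynomially convex by (F2). So $\widehat L_{\mathcal O(X_s^k)}\subset\iota_k(N_{k,s})\subset\iota_{k_0}(N_{k_0,s})$. Since the union in Lemma~\ref{lem:H} is increasing, $H_{X_s}(L)$ lies in the compact set $\iota_{k_0}(N_{k_0,s})$, and $p\in\mathrm{core}(X_s)$.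

Let $p\notin\mathrm{int}\,\mathcal K_s$. Every compact neighborhood $L$ of $p$ is a neighborhood of some point $p^*\in X_s\setminus\mathcal K_s$. Lemma~\ref{lem:everywhere}, applied to $p^*$, all $p'\in X_s\setminus\mathcal K_s$ and all $L'$, shows that the closure of $H_{X_s}(L)$ contains $X_s\setminus\mathcal K_s$. If $H_{X_s}(L)$ were relatively compact, then $X_s=\mathcal K_s\cup\overline{H_{X_s}(L)}$ would be compact, which it is not. So $p\notin\mathrm{core}(X_s)$.

\emph{Functions.} Let $f\in\mathcal O(X_s)$, $p,p'\in X_s\setminus\mathcal K_s$ and $\epsilon>0$. Let $L$ be a compact neighborhood of $p$ on which $|f-f(p)|\le\epsilon$. Then $|f-f(p)|\le\epsilon$ on $H_{X_s}(L)$, by the definition of $H_{X_s}(L)$. By Lemma~\ref{lem:everywhere} there are points of $H_{X_s}(L)$ arbitrarily close to $p'$, so $|f(p')-f(p)|\le\epsilon$. Hence $f$ is constant on $X_s\setminus\mathcal K_s$. This set is open, and nonempty since $X_s$ is not compact. As $X_s$ is connected, $f$ is constant. This proves (a).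

The last assertion of Theorem~\ref{thm:B} follows from (b) and the invariance of the core. \qed

\section{Inequivalent fibers}\label{sec:reinhardt}

\subsection{The set $K$}
We need a set $K$ as in Theorem~\ref{thm:B} whose fibers have pairwise inequivalent interiors. Balls or polydiscs of varying size are of no use, being equivalent. We use Reinhardt domains $|z_1|^2<f_s(|z_2|^2)$, where the function $f_s$ remembers $s$. For $K$ to be polynomially convex, $1/f_s$ should be built from squares $|h|^2$ of polynomials $h$ in $s$. The coordinates of $s$ can be recovered from such squares: for $d=1$, the numbers $|s|^2$, $|s-1|^2$, $|s-i|^2$ determine $s$.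

For $s\in\mathbb C^d$ let
\[
h_1=|s|^2,\qquad h_{1+j}=|s-e_j|^2,\qquad h_{1+d+j}=|s-ie_j|^2\qquad(1\le j\le d),
\]
with $e_j$ the standard basis. These $2d+1$ functions separate the points of $\mathbb C^d$, since
\[
2\,\mathrm{Re}\,s_j=h_1-h_{1+j}+1,\qquad2\,\mathrm{Im}\,s_j=h_1-h_{1+d+j}+1 .
\]
They are nonnegative and do not all vanish at any point. Let
\[
\rho(s,z)=|z_1|^2\Big(1+\sum_{k=1}^{2d+1}h_k(s)|z_2|^{2k}\Big),\qquad
K=\{(s,z):\rho(s,z)\le1,\ |z_j|\le1\ (2\le j\le n)\}.
\]
For $d=1$ this is $\rho=|z_1|^2\big(1+|s|^2|z_2|^2+|s-1|^2|z_2|^4+|s-i|^2|z_2|^6\big)$.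

\begin{lemma}\label{lem:K}
$K$ satisfies the hypotheses of Theorem~\ref{thm:B}, and
\[
\mathrm{int}\,K_s=D_s:=\{z:\rho(s,z)<1,\ |z_j|<1\ (2\le j\le n)\},
\]
a bounded complete Reinhardt domain containing $0$.
\end{lemma}

\begin{proof}
$K$ is closed, and $K^k$ is bounded, as $|z_1|\le1$ on $K$, and contains $(0,0)$. Moreover $\rho=\sum_i|p_i|^2$ for finitely many polynomials $p_i(s,z)$, namely $z_1$ and the products of $z_1z_2^k$ with the components of the vector $s$, $s-e_j$ or $s-ie_j$ whose squared norm is $h_k$. So $\rho\le1$ if and only if $|\sum_ic_ip_i|\le1$ for all unit vectors $c$. Likewise $|s|\le k$ if and only if $|\sum_jc_js_j|\le k$ for all unit vectors $c$. Thus $K^k$ is compact and is an intersection of sets $\{|P|\le\mathrm{const}\}$ with $P$ polynomial, and hence polynomially convex.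

$D_s$ is open and contained in $K_s$. If $z\in K_s$ and $\rho(s,z)=1$, then $z_1\ne0$, and multiplying $z_1$ by a factor $>1$ leads out of $K_s$. If $|z_j|=1$ for some $j\ge2$, multiply $z_j$ by a factor $>1$. So no point of $K_s\setminus D_s$ is interior to $K_s$. Finally, $\rho(s,\cdot)$ and the $|z_j|$ depend only on the moduli of the coordinates and do not increase when these decrease, so $D_s$ is complete Reinhardt.
\end{proof}

\subsection{Equivalence of Reinhardt domains}
We use two theorems on bounded domains: the automorphism group of a bounded domain is a Lie group (H. Cartan), and a biholomorphic map between bounded circular domains containing $0$ that fixes $0$ is linear (Cartan's theorem for bounded circular domains).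

\begin{lemma}[Thullen, Sunada]\label{lem:sunada}
If $F\colon D\to D'$ is a biholomorphism of bounded complete Reinhardt domains in $\mathbb C^n$, then some map $L(z)=(r_1z_{\sigma(1)},\dots,r_nz_{\sigma(n)})$, with $r_j\in\mathbb C^*$ and $\sigma$ a permutation, maps $D$ onto $D'$.
\end{lemma}

\begin{proof}
Let $G$ be the identity component of the Lie group $\mathrm{Aut}(D')$, and let $T$ be the group of diagonal unitary matrices, acting on $D$ and on $D'$. The idea is to conjugate the two tori $T$ and $FTF^{-1}$ in $G$.

\emph{$T$ is its own centralizer in $\mathrm{Aut}(D')$.} An automorphism commuting with $T$ fixes $0$, the only fixed point of $T$, so it is linear by Cartan. It commutes with $T$, so it is diagonal. Its diagonal entries are unimodular, since all its integer powers preserve the bounded neighborhood $D'$ of $0$.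

The same holds for $D$, so $FTF^{-1}$ is its own centralizer in $\mathrm{Aut}(D')$. Both $T$ and $FTF^{-1}$ are connected, and thus contained in $G$. Both are maximal tori of $G$, since a larger torus would centralize them. Every compact subgroup of a connected Lie group is contained in a maximal compact subgroup; maximal compact subgroups are connected and conjugate to each other; and maximal tori in a connected compact Lie group are conjugate. So $gFTF^{-1}g^{-1}=T$ for some $g\in G$.

Let $L=gF\colon D\to D'$. Then $LTL^{-1}=T$, so $L$ maps the fixed point $0$ of $T$ to the fixed point $0$ of $T$, and $L$ is linear by Cartan. It maps $T$-invariant complex lines through $0$ to such lines. These are exactly the coordinate axes, so $L$ permutes the axes.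
\end{proof}

\begin{lemma}\label{lem:inequiv}
If $D_s\cong D_{s'}$, then $s=s'$.
\end{lemma}

\begin{proof}
Let $L$ be as in Lemma~\ref{lem:sunada} with $D=D_s$, $D'=D_{s'}$. On both domains $|z_j|<1$ and $\sup|z_j|=1$ for each $j$, as is seen on the coordinate axes. Comparing suprema gives $|r_j|=1$ for all $j$.

Let $f_s(v)=\big(1+\sum_kh_k(s)v^k\big)^{-1}$. Since the $h_k(s)$ are nonnegative and not all zero, $f_s$ is strictly decreasing on $[0,1]$; also $f_s(0)=1$ and $f_s(1)>0$. In the variables $u_j=|z_j|^2$ the domain $D_s$ is
\[
\Delta_s=\{u\in[0,\infty)^n:u_j<1\ (j\ge2),\ u_1<f_s(u_2)\},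
\]
and $\Delta_{s'}=\{(u_{\sigma(1)},\dots,u_{\sigma(n)}):u\in\Delta_s\}$. We show that $\sigma$ fixes $1$ and $2$.

For $j\ge2$ the set $\overline{\Delta_s}\cap\{u_j=1\}$ has nonempty interior in $\{u_j=1\}\cap[0,\infty)^n$: it contains all such points with $u_1<f_s(1)$ and all other coordinates less than $1$. By contrast, $\overline{\Delta_s}\cap\{u_1=1\}\subset\{u_2=0\}$, because $1\le f_s(u_2)$ forces $u_2=0$; so this set has empty interior in $\{u_1=1\}\cap[0,\infty)^n$. The same is true for $s'$, so $\sigma(1)=1$.

If $n=2$, then $\sigma(2)=2$. If $n\ge3$, the projection of $\Delta_s$ to the $(u_1,u_j)$-plane is $[0,1)^2$ for $j\ge3$ (take $u_2=0$), but not for $j=2$, as $f_s<1$ on $(0,1)$. The same is true for $s'$, so $\sigma(2)=2$.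

Now the projections of $\Delta_s$ and $\Delta_{s'}$ to the $(u_1,u_2)$-plane agree. So $f_s=f_{s'}$ on $[0,1)$, hence $h_k(s)=h_k(s')$ for all $k$, and $s=s'$.
\end{proof}

\subsection{Proof of Theorems~\ref{thm:C} and~\ref{thm:A}}
Let $X\to\mathbb C^d$ be the family given by Theorem~\ref{thm:B} for the set $K$ above. If $X_s\cong X_{s'}$, then $\mathrm{core}(X_s)\cong\mathrm{core}(X_{s'})$, that is, $D_s\cong D_{s'}$, and $s=s'$ by Lemma~\ref{lem:inequiv}. Also $\mathcal O(X_s)=\mathbb C$ for all $s$. This is Theorem~\ref{thm:C} for $S=\mathbb C^d$.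

In general let $\tau\colon S\to\mathbb C^d$ be injective and holomorphic, where we may take $d\ge1$. If $S$ is Stein, such a map exists by the Bishop--Narasimhan--Remmert embedding theorem. Since $\pi$ is a submersion, the pullback
\[
\tau^*X=\{(\sigma,x)\in S\times X:\tau(\sigma)=\pi(x)\}
\]
is a complex submanifold of $S\times X$, and its projection to $S$ is a surjective holomorphic submersion. The fiber over $\sigma$ is $X_{\tau(\sigma)}$. As $\tau$ is injective, these fibers are pairwise not biholomorphic. This proves Theorem~\ref{thm:C}.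

The case $S=\mathbb C$, $n=2$ gives the family of Theorem~\ref{thm:A}, and its restriction to $\mathbb D\subset\mathbb C$ is a family of the same kind over the disc. So the answer to the Problem is yes, both for $\mathbb D$ and for $\mathbb C$. \qed

\begin{thebibliography}{9}
\bibitem{F} Franc Forstneri\v c, \emph{Holomorphic families of long $\mathbb C^2$'s}, arXiv:1101.3299 (2011).
\bibitem{W} Wold, Math. Ann. \textbf{340} (2008), 775--780.
\end{thebibliography}
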